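# Cancelling toric factors from log canonical pairs

Throughout, $\Bbbk$ is a field of characteristic zero. Varieties are integral and of finite type over $\Bbbk$, not necessarily geometrically integral.

## 1. Two smooth varieties with empty boundary and one factor $\mathbb P^1$

If two varieties become "the same" after multiplication by a projective line with its two marked points $0,\infty$, were they the same before? The meaning of "the same" is the following.

**Definition (pairs).** A *$\mathbb Q$-pair* $(X,D)$ is a normal projective variety $X$ with a $\mathbb Q$-Weil divisor $D$, not necessarily effective, such that $K_X+D$ is $\mathbb Q$-Cartier. A *pair* is a $\mathbb Q$-pair whose $D$ has integer coefficients.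

**Definition (crepant birational).** Two $\mathbb Q$-pairs $(X,D_X)$, $(Y,D_Y)$ are *crepant birational*, written $(X,D_X)\sim(Y,D_Y)$, if there are a birational map $\phi\colon X\dashrightarrow Y$ over $\Bbbk$ and a common resolution $f\colon Z\to X$, $g\colon Z\to Y$ ($Z$ smooth projective, $\phi\circ f=g$) with $f^*(K_X+D_X)=g^*(K_Y+D_Y)$.

This is an equality of divisors, not of classes. Identify the function fields through $\phi$, choose one rational top form $\omega\neq0$, and read $K_X$ as $\mathrm{div}_X\,\omega$ and $K_Y$ as $\mathrm{div}_Y\,\omega$. Replacing $\omega$ by $h\omega$ adds $\mathrm{div}_Z\,h$ to both sides, so the choice does not matter.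

**Example.** Let $f\colon\mathbb F_1\to\mathbb P^2$ be the blow-up of a point with exceptional curve $E$. Then $K_{\mathbb F_1}=f^*K_{\mathbb P^2}+E$, so $f^*K_{\mathbb P^2}=K_{\mathbb F_1}-E$ and $(\mathbb P^2,0)\sim(\mathbb F_1,-E)$. Negative coefficients are thus forced on us as soon as we pass to blow-ups.

Here is the easy case.

**Proposition 1.** Let $X,Y$ be smooth projective varieties of dimension $n$. If
$$(X\times\mathbb P^1,\ X\times\{0\}+X\times\{\infty\})\sim(Y\times\mathbb P^1,\ Y\times\{0\}+Y\times\{\infty\}),$$
then $(X,0)\sim(Y,0)$.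

For smooth projective curves the conclusion says $X\cong Y$. The plan is to recognize the divisors $X\times\{0\}$, $X\times\{\infty\}$ by a property that crepant maps preserve. Three tools are needed, and we set them up in the generality required later.

### Log discrepancies

A *divisorial valuation* $v$ of a function field $L/\Bbbk$ of transcendence degree $N$ is a discrete valuation, trivial on $\Bbbk$, with value group $\mathbb Z$ and residue field $\kappa(v)$ of transcendence degree $N-1$. By Kollár–Mori, *Birational Geometry of Algebraic Varieties*, Lemma 2.45, and resolution of singularities, $v=\mathrm{ord}_F$ for a prime divisor $F$ on a smooth projective model, which may be chosen to dominate any given model.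

The local ring $\mathcal O_v$ is essentially of finite type over $\Bbbk$, and $\Omega^N_{\mathcal O_v/\Bbbk}$ is free of rank one. So a rational $N$-form $\Omega$ has an order $\mathrm{ord}_v(\Omega)\in\mathbb Z$. If $L$ is a $\mathbb Q$-Cartier divisor on a model, or on the base of a dominant morphism from a model, put $v(L)=\frac1m v(f)$, where $f$ is a local equation of $mL$ at the centre of $v$.

**Definition (log discrepancy).** $A_{X,D}(v)=1+\mathrm{ord}_v(\omega)-v(\mathrm{div}\,\omega+D)$.

It does not depend on $\omega$: replacing $\omega$ by $h\omega$ adds $v(h)$ to both $\mathrm{ord}_v(\omega)$ and $v(\mathrm{div}\,\omega+D)$. The same formula is used when $X$ is not projective, provided $v$ has a centre on $X$. For a birational morphism $f\colon Z\to X$ with $Z$ smooth projective put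
$$D_Z:=f^*(\mathrm{div}\,\omega+D)-\mathrm{div}_Z\,\omega .$$
Then $(Z,D_Z)$ is a $\mathbb Q$-pair with $A_{Z,D_Z}=A_{X,D}$, and for a prime divisor $G\subset Z$ the definition reads $A_{X,D}(\mathrm{ord}_G)=1-\mathrm{coeff}_G D_Z$. Consequently:

**(1.1)** $(X,D_X)\sim(Y,D_Y)$ via $\phi$ if and only if $A_{X,D_X}(v)=A_{Y,D_Y}(\phi_*v)$ for every divisorial $v$.

Indeed, suppose the two pullbacks agree on a common resolution $Z$. They then agree on every model $Z'$ over $Z$, and every $v$ is $\mathrm{ord}_G$ on some such $Z'$. Conversely, if the log discrepancies agree, then on any common resolution $D_Z$ has the same coefficients computed from $X$ and from $Y$, which is the equality of pullbacks. So $\sim$ is an equivalence relation, it may be tested on any common resolution, and $(Z,D_Z)\sim(X,D)$.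

**Definition (sub-lc, lc place).** $(X,D)$ is *sub-lc* if $A_{X,D}(v)\ge0$ for all $v$. It is log canonical (lc) if moreover $D\ge0$. An *lc place* is a $v$ with $A_{X,D}(v)=0$.

By (1.1), crepant birational maps preserve sub-lc-ness and match lc places. For a pair on a smooth variety with simple normal crossings (snc), lc places sit in a very restricted position. Recall that snc means that the components are smooth and that at each point the local equations of the components through it are part of a regular system of parameters.

**Lemma 2.** Let $V$ be a smooth variety, $B=\sum b_iB_i$ with snc support and all $b_i\le1$. Let $v$ be a divisorial valuation of $\Bbbk(V)$ with centre $C$ on $V$, and let $\xi$ be the generic point of $C$. Then $A_{V,B}(v)\ge0$. If $A_{V,B}(v)=0$, then every $B_i\ni\xi$ has $b_i=1$, the number of such $B_i$ equals $\operatorname{codim}C\ge1$, and $C$ is an irreducible component of their intersection.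

*Proof.* Let $N=\dim V$ and $d=\operatorname{codim}C$. We have $d\ge1$ because $v$ is nontrivial. Let $z_1,\dots,z_s$ be local equations of the $B_i\ni\xi$, numbered so that $z_i$ defines $B_i$. Complete them to a regular system of parameters $z_1,\dots,z_d$ of $\mathcal O_{V,\xi}$.

In characteristic zero the sequence $0\to\mathfrak m_\xi/\mathfrak m_\xi^2\to\Omega_V\otimes\kappa(\xi)\to\Omega_{\kappa(\xi)/\Bbbk}\to0$ is exact. So we can add $z_{d+1},\dots,z_N\in\mathcal O_{V,\xi}$, lifting a transcendence basis of $\kappa(\xi)$, such that $dz_1,\dots,dz_N$ is a basis of $\Omega_V$ at $\xi$. Put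
$$B'=\sum_{i\le d}\{z_i=0\},\qquad \omega'=\frac{dz_1}{z_1}\wedge\dots\wedge\frac{dz_d}{z_d}\wedge dz_{d+1}\wedge\dots\wedge dz_N .$$
Then $\mathrm{div}\,\omega'+B'=0$ near $\xi$. Let $s_v$ be a uniformizer of $\mathcal O_v$ and write $z_i=(\text{unit})\,s_v^{m_i}$ for $i\le d$. Then $\frac{dz_i}{z_i}=m_i\frac{ds_v}{s_v}+(\text{regular})$, and $dz_i$ is regular for $i>d$. Since $\frac{ds_v}{s_v}\wedge\frac{ds_v}{s_v}=0$, the form $\omega'$ has at most a simple pole along $v$. So $A_{V,B'}(v)=1+\mathrm{ord}_v\omega'\ge0$. Near $\xi$ the divisor $B'-B$ equals $\sum_{i\le s}(1-b_i)\{z_i=0\}+\sum_{s<i\le d}\{z_i=0\}$, hence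
$$A_{V,B}(v)=A_{V,B'}(v)+\sum_{i\le s}(1-b_i)\,v(z_i)+\sum_{s<i\le d}v(z_i)\ \ge\ 0 ,$$
where $v(z_i)\ge1$ for $i\le d$, because these $z_i$ lie in $\mathfrak m_\xi$. If the sum is $0$, then $s=d$ and all $b_i=1$, and near $\xi$ we have $C=\{z_1=\dots=z_d=0\}$. $\square$

### Residues

Let $\mathrm{ord}_v\Omega=-1$ and let $s$ be a uniformizer of $\mathcal O_v$. Write $\Omega=\frac{ds}s\wedge\varepsilon$ with $\varepsilon$ regular, and put $\mathrm{Res}_v\Omega:=\varepsilon|_{\kappa(v)}\neq0$, a rational top form on $\kappa(v)$.

This is intrinsic. For fixed $s$, the form $\varepsilon$ is unique up to adding a form $ds\wedge(\dots)$, because $ds$ is part of a basis of $\Omega_{\mathcal O_v}$. Such a form restricts to $0$ because $s\mapsto0$. If $s'=us$ with $u$ a unit, then $\Omega=\frac{ds'}{s'}\wedge\varepsilon-\frac{du}u\wedge\varepsilon$. The last term is a regular top form, so it can be written $ds'\wedge\varepsilon''=\frac{ds'}{s'}\wedge s'\varepsilon''$ with $\varepsilon''$ regular. This changes $\varepsilon$ by a multiple of $s'$, which restricts to $0$.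

**(1.2)** If $E$ is a smooth prime divisor on a smooth variety $Z$ and $\mathrm{ord}_E\,\omega=-1$, then $\mathrm{div}_E(\mathrm{Res}_E\,\omega)=(\mathrm{div}_Z\,\omega+E)|_E$.

Indeed, near a point of $E$ choose an equation $x_1$ of $E$ and functions $x_2,\dots,x_n$ such that $dx_1,\dots,dx_n$ is a basis of $\Omega_Z$. Write $\omega=g\frac{dx_1}{x_1}\wedge dx_2\wedge\dots\wedge dx_n$. Then $\mathrm{div}\,g=\mathrm{div}\,\omega+E$ does not contain $E$, and $\mathrm{Res}_E\,\omega=g|_E\,dx_2\wedge\dots\wedge dx_n$ has divisor $\mathrm{div}(g|_E)$.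

### Proof of Proposition 1

**Step 1: find the lc places of $Y\times\mathbb P^1$ with its boundary.** By Lemma 2 the centre $C$ of an lc place has codimension equal to the number of boundary components containing it. The components $Y\times\{0\}$ and $Y\times\{\infty\}$ are disjoint, so this number is $1$ and $C$ is one of them. Then $\mathcal O_v$ dominates the discrete valuation ring of $C$, hence equals it. So there are exactly two lc places, $\mathrm{ord}_{Y\times\{0\}}$ and $\mathrm{ord}_{Y\times\{\infty\}}$.

**Step 2: match the places.** By (1.1) the lc place $v=\mathrm{ord}_{X\times\{0\}}$ corresponds to one of these two. Composing with the automorphism $y\mapsto1/y$ of $\mathbb P^1$, which preserves the boundary, we may assume that it is $\mathrm{ord}_{Y\times\{0\}}$.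

**Step 3: compare canonical divisors by restriction.** Choose a common resolution $f\colon Z\to X\times\mathbb P^1$, $g\colon Z\to Y\times\mathbb P^1$ on which $v=\mathrm{ord}_F$ with $F$ a smooth prime divisor. The maps $f_0=f|_F\colon F\to X\times\{0\}=X$ and $g_0=g|_F\colon F\to Y$ are birational, since $v$ is the valuation of both image divisors. Choose $\Omega$ with $\mathrm{ord}_v\Omega=-1$ and put $\eta=\mathrm{Res}_v\Omega$. Let $M_X=\mathrm{div}\,\Omega+X\times\{0\}+X\times\{\infty\}$ on $X\times\mathbb P^1$, and define $M_Y$ likewise. These supports do not contain $X\times\{0\}$, respectively $Y\times\{0\}$. As $X\times\{\infty\}$ does not meet $X\times\{0\}$, (1.2) gives $M_X|_{X\times\{0\}}=\mathrm{div}_X\,\eta$, and similarly $M_Y|_{Y\times\{0\}}=\mathrm{div}_Y\,\eta$. Restricting $f^*M_X=g^*M_Y$ to $F$ yields $f_0^*(\mathrm{div}_X\,\eta)=g_0^*(\mathrm{div}_Y\,\eta)$. This says $(X,0)\sim(Y,0)$. $\square$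

## 2. The effect of a boundary and of more factors

Write $\Delta_r=\{x_1\cdots x_{r+1}=0\}\subset\mathbb P^r$ for the standard toric boundary, $H_j=\{x_j=0\}$, $T^r=(\mathbb P^r,\Delta_r)$, and
$$X\times T^r:=(X\times\mathbb P^r,\ \pi_1^*D+\pi_2^*\Delta_r)$$
for a $\mathbb Q$-pair $(X,D)$, which we abbreviate to $X$. Let $\mathbf{DivBurn}_n(\Bbbk)$ be the free abelian group on crepant birational classes of $n$-dimensional pairs. The map sending $(X,D)$ to $X\times T^r$ on generators is $j_{n,r}\colon\mathbf{DivBurn}_n(\Bbbk)\to\mathbf{DivBurn}_{n+r}(\Bbbk)$; it is well defined by Lemma 5(a) below. Pairs $X$ and $Y$ of dimensions $n$ and $m$ are *stably crepant birational* if $j_{n,r_1}(X)=j_{m,r_2}(Y)$ for some $r_1,r_2\in\mathbb N$.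

A pair $(X,D)$ is *log Calabi–Yau* if $D\ge0$, $(X,D)$ is lc and $K_X+D\sim_{\mathbb Q}0$. Its *coregularity* is $n-1-\dim\mathcal D(X,D)$, where $\mathcal D$ is the dual complex of the coefficient-one part of the boundary on a dlt modification, and $\dim\mathcal D=-1$ if that part is empty. If $X$ is smooth and $D$ is snc with coefficients in $[0,1]$, no modification is needed: $\mathcal D$ has a vertex for each component of coefficient $1$ and a simplex for each component of an intersection of such components. So $T^n$ has coregularity $0$, since $\mathcal D$ is the boundary of an $n$-simplex, of dimension $n-1$. A smooth $X$ with $K_X\sim0$ and $D=0$ has coregularity $n$.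

The question, from Konstantin Loginov and Zhijia Zhang, "Birational invariants of volume preserving maps", arXiv:2410.05036 (2024), is this: *do there exist $\Bbbk$ and log Calabi–Yau pairs of the same dimension and of coregularity $0$ over $\Bbbk$ that are stably crepant birational but not crepant birational?* The answer is no, by the following cancellation theorem.

**Theorem 3.** Let $(X,D_X)$, $(Y,D_Y)$ be sub-lc $\mathbb Q$-pairs of the same dimension $n$ and let $r\ge0$. If $X\times T^r\sim Y\times T^r$, then $(X,D_X)\sim(Y,D_Y)$.

This answers the question: if $n=m$ and $j_{n,r_1}(X,D_X)=j_{m,r_2}(Y,D_Y)$, then $r_1=r_2$ by dimension, and log Calabi–Yau pairs are lc, hence sub-lc. So over no field of characteristic zero are there two such pairs, of coregularity $0$ or of any coregularity.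

In dimension $0$ one can check the theorem by hand: a $\mathbb Q$-pair is $(\operatorname{Spec}K,0)$ with $K/\Bbbk$ finite, and $K$ is recovered from $K(y_1,\dots,y_r)$ as the algebraic closure of $\Bbbk$ in it.

Now try to repeat the proof of Proposition 1. Take the lc place $X\times H_1$ of $X\times T^r$, carry it to $Y\times T^r$, and hope to land on some $Y\times H_j$. Step 1 is where this stops.

**Example 1.** Let $Y=T^1$ with coordinate $z$, and let $y$ be the coordinate on the second factor of $Y\times T^1$. Put $t=z^{-1}y$ and $u=z^3y^{-2}$. Then $z=t^2u$ and $y=t^3u$. The exponent matrix has determinant $-1$, so $\frac{dz}z\wedge\frac{dy}y=\pm\frac{dt}t\wedge\frac{du}u$. Let $v$ be the order along $\{t=0\}$ in the $(t,u)$-plane, so $v(z)=2$ and $v(y)=3$. The divisor of $\frac{dz}z\wedge\frac{dy}y$ on $\mathbb P^1\times\mathbb P^1$ is minus the boundary, so $A(v)=1+\mathrm{ord}_v(\frac{dt}t\wedge\frac{du}u)=0$. This lc place is centred at the point $(0,0)$ of $Y\times\mathbb P^1$. It is not a divisor there, and it is not trivial on $\Bbbk(Y)$. The monomial map $(z,y)\mapsto(u,t)$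 is crepant, because it preserves the form up to sign. It carries $v$ to the divisor $Y\times\{0\}$, so a crepant map really can send $Y\times\{0\}$ to such a place.

In coregularity $0$ with $n\ge1$ this cannot be avoided: $\dim\mathcal D=n-1\ge0$, so lc places of $Y$ exist. Even with $D=0$, once $r\ge2$ there are infinitely many lc places: with $t,u$ monomials in $y_1,y_2$ as above, $\omega\wedge\frac{dy_1}{y_1}\wedge\frac{dy_2}{y_2}=\pm\omega\wedge\frac{dt}t\wedge\frac{du}u$ has a simple pole along $\{t=0\}$, and this works for each pair of coprime weights.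

So we need the analogue of "$\eta$ and its divisor" for *every* lc place of $Y\times T^r$. For a place that is nontrivial on $\Bbbk(Y)$ the answer will not involve $Y$ itself but only a pair $E$ of smaller dimension, so a second difficulty awaits in Section 7.

Why $\mathbb Q$-pairs? For $X=\mathbb P(1,1,3)$, $D=0$, the resolution $\mathbb F_3\to X$ contracts the curve $E$ with $E^2=-3$. Here $K_{\mathbb F_3}\cdot E=1$, so $(K_{\mathbb F_3}+cE)\cdot E=0$ gives $c=\frac13$ and $D_Z=\frac13E$. Passing to resolutions leaves the world of integral coefficients.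

## 3. Formal properties of products with $T^r$

Put $y_i=x_i/x_{r+1}$ and $\tau_r=\frac{dy_1}{y_1}\wedge\dots\wedge\frac{dy_r}{y_r}$. On the chart $x_{r+1}\ne0$ the divisor of $\tau_r$ is $-\sum_i\{y_i=0\}$. Dividing by another homogeneous coordinate changes the $y_i$ by a monomial substitution of determinant $\pm1$, which changes $\tau_r$ by a sign. So the same holds on every chart, and $\mathrm{div}\,\tau_r=-\Delta_r$. Hence, for a rational top form $\omega$ on $X$,
$$\mathrm{div}(\omega\wedge\tau_r)+\pi_1^*D+\pi_2^*\Delta_r=\pi_1^*(\mathrm{div}\,\omega+D),\tag{3.1}$$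
$$A_{X\times T^r}(v)=1+\mathrm{ord}_v(\omega\wedge\tau_r)-v(\mathrm{div}\,\omega+D),\tag{3.2}$$
where the last term of (3.2) is computed at the centre of $v$ on $X$. In particular $X\times T^r$ is a $\mathbb Q$-pair.

The next lemma gives a cheap way to recognize crepant maps: compare forms, over a base.

**Lemma 4.** Let $(W_i,B_i)$, $i=1,2$, be $\mathbb Q$-pairs with dominant morphisms $p_i\colon W_i\to S$ to a normal projective variety, let $L$ be a $\mathbb Q$-Cartier divisor on $S$, and let $\Omega_i$ be rational top forms with $\mathrm{div}\,\Omega_i+B_i=p_i^*L$. If $\psi\colon W_1\dashrightarrow W_2$ is birational over $S$ with $\psi^*\Omega_2=c\,\Omega_1$, $c\in\Bbbk^*$, then $\psi$ is crepant.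

*Proof.* $A_{W_i,B_i}(v)=1+\mathrm{ord}_v(\Omega_i)-v(L)$, where $v(L)$ depends only on $v|_{\Bbbk(S)}$ and its centre on $S$. The right-hand sides agree for $i=1,2$ under $\psi$; apply (1.1). $\square$

**Lemma 5.** (a) $X\sim Y$ implies $X\times T^r\sim Y\times T^r$. (b) $(X\times T^r)\times T^s\sim X\times T^{r+s}$. (c) $X$ is sub-lc if and only if $X\times T^r$ is.

*Proof.* (a) Use $\phi\times\mathrm{id}$ and (3.2). On a common resolution $Z$ of $X$ and $Y$ the divisors $\mathrm{div}\,\omega+D_X$ and $\mathrm{div}\,\omega+D_Y$ have equal pullbacks, and $v$ has a centre on $Z$. So the last terms of (3.2) agree for $X$ and $Y$, and the other terms agree as well. Apply (1.1).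

(b) Applying (3.1) twice, on $(X\times T^r)\times T^s$ the form $\omega\wedge\tau_r\wedge\tau_s$ has divisor plus boundary equal to the pullback of $\mathrm{div}\,\omega+D$. The same holds for $\omega\wedge\tau_{r+s}$ on $X\times T^{r+s}$. Identify the tori $\mathbb G_m^r\times\mathbb G_m^s=\mathbb G_m^{r+s}$, so that $\tau_r\wedge\tau_s=\tau_{r+s}$, and apply Lemma 4 over $S=X$.

(c) By (a) and (1.1) we may replace $X$ by a log resolution $(Z,D_Z)$, with $D_Z$ of snc support. If $X$ is sub-lc, the coefficients of $D_Z$ are $\le1$. Then $D_Z\times\mathbb P^r+Z\times\Delta_r$ has snc support and coefficients $\le1$, and $Z\times T^r$ is sub-lc by Lemma 2. Conversely, let $X\times T^r$ be sub-lc. Each divisorial valuation of $\Bbbk(X)$ is $\mathrm{ord}_E$ on some such $Z$, and $E$ and $E\times\mathbb P^r$ have the same coefficient in the respective boundaries. So their log discrepancies are equal, and $A_X(\mathrm{ord}_E)\ge0$. $\square$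

## 4. The residue class of an lc place

The purpose of this section is to attach to each lc place a crepant birational class of pairs of dimension one less. This replaces Step 3 of Proposition 1.

Let $(X,D)$ be sub-lc of dimension $n\ge1$ and $v$ an lc place. An *adapted resolution* is a birational morphism $Z\to X$ with $Z$ smooth projective, $v=\mathrm{ord}_E$ for a prime divisor $E\subset Z$, and $E\cup\mathrm{Supp}\,D_Z$ snc (so $E$ is smooth). To find one, take a smooth projective model over $X$ on which $v$ is a divisor and then an embedded resolution of that divisor together with the boundary. Adapted resolutions may be chosen to dominate any finite set of given models.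

On $Z$ the divisor $E$ has coefficient $1$ in $D_Z$ because $A(v)=0$, and all coefficients are $\le1$. Put
$$D_E:=(D_Z-E)|_E .$$
This has snc support and coefficients $\le1$, so $(E,D_E)$ is sub-lc by Lemma 2. Choose $\omega$ with $\mathrm{ord}_E\,\omega=-1$, put $\eta=\mathrm{Res}_E\,\omega$ and $M=\mathrm{div}_Z\,\omega+D_Z$. The coefficient of $E$ in $M$ is $-1+1=0$, and (1.2) gives
$$\mathrm{div}\,\eta+D_E=M|_E.\tag{4.1}$$

**Lemma 6.** The crepant birational class of $(E,D_E)$ depends only on $v$ and on the crepant birational class of $(X,D)$.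

*Proof.* Two adapted resolutions are dominated by a third, so let $h\colon Z''\to Z$ be a morphism of adapted resolutions and $E''\subset Z''$ the divisor of $v$. Then $\mathrm{div}_{Z''}\omega+D_{Z''}=h^*M$. The form $\eta$ is intrinsic, so (4.1) on $Z''$ and on $Z$ gives
$$\mathrm{div}\,\eta+D_{E''}=(h^*M)|_{E''}=(h|_{E''})^*(M|_E)=(h|_{E''})^*(\mathrm{div}\,\eta+D_E).$$
Since $h|_{E''}\colon E''\to E$ is birational and $E''$ is smooth projective, $(E'',D_{E''})\sim(E,D_E)$. If $(X,D)\sim(X',D')$, compute on a resolution adapted for both; there the two boundaries on $Z$ coincide. $\square$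

We call this class the *residue class* of $v$, and $(E,D_E)$ a *residue pair*.

**Example 2.** On $T^2$ the place $H_1$ has residue pair $H_1\cong\mathbb P^1$ with the two points $H_1\cap H_2$, $H_1\cap H_3$, that is, $T^1$. Blow up the point $H_1\cap H_2$, with exceptional curve $E$. The coefficient of $E$ in the new boundary is $1+1-1=1$, and its residue pair is $E$ with the two points where it meets the strict transforms of $H_1,H_2$: again $T^1$.

**Lemma 7.** For every sub-lc $X$ and every $r\ge1$, the pair $X\times T^r$ has an lc place with residue class $X\times T^{r-1}$. If $X$ is smooth and $D$ is snc with coefficients $\le1$, the place $X\times H_1$ is one.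

*Proof.* By Lemmas 5(a) and 6 we may replace $X$ by a log resolution, so $X$ is smooth and $D$ is snc with coefficients $\le1$. Then $X\times\mathbb P^r$ with its boundary is snc, $X\times H_1$ has coefficient $1$, and its residue pair is
$$\Bigl(X\times H_1,\ D\times H_1+X\times\sum_{j\ne1}(H_j\cap H_1)\Bigr)\cong X\times T^{r-1}.\qquad\square$$

## 5. lc places of $Y\times T^r$ that are trivial on $\Bbbk(Y)$

Such places behave like toric valuations, and monomial changes of coordinates bring them to the standard one.

**Proposition 8.** Let $(Y,D)$ be sub-lc, $r\ge1$, and let $v$ be an lc place of $Y\times T^r$ that is trivial on $\Bbbk(Y)$. Then the residue class of $v$ is that of $Y\times T^{r-1}$.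

*Proof.* By Lemmas 5(a) and 6 we may assume that $Y$ is smooth and $D$ is snc with coefficients $\le1$. Put $W=Y\times\mathbb P^r$ and $B=D\times\mathbb P^r+Y\times\Delta_r$, again snc with coefficients $\le1$. Let $w_i=v(y_i)$.

**Step 1: normalize the weights.** For $M\in GL_r(\mathbb Z)$ let $\psi$ be the birational self-map of $W$ over $Y$ with $\psi^*y_i=\prod_jy_j^{M_{ij}}$. It multiplies $\omega\wedge\tau_r$ by $\det M=\pm1$, so it is a crepant self-map of $Y\times T^r$ by (3.1) and Lemma 4 over $S=Y$. It carries $v$ to $\psi_*v$ with $(\psi_*v)(y_i)=(Mw)_i$, still trivial on $\Bbbk(Y)$, with the same residue class by Lemma 6. By the Euclidean algorithm some $M$ has $Mw=(g,0,\dots,0)^T$ with $g\ge0$. So assume $w=(g,0,\dots,0)$.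

**Step 2: locate the centre $C$ of $v$.** All $v(y_i)\ge0$, so $C$ meets the chart $\{x_{r+1}\neq0\}$. As $v$ is trivial on $\Bbbk(Y)$, $C$ dominates $Y$, so no $G\times\mathbb P^r$ with $G\subset Y$ a divisor contains $C$. By Lemma 2, $C$ is a component of the intersection of the components of $B$ containing it, and there is at least one. These can only be divisors $Y\times\{y_i=0\}$ with $v(y_i)>0$. Hence $g>0$ and $C=Y\times\{y_1=0\}=Y\times H_1$, so $v=\mathrm{ord}_{Y\times H_1}$. Lemma 7 gives its residue class. $\square$

**Example 3.** Over $\mathbb R$ let $X=T^1=(\mathbb P^1,0+\infty)$ and $Y=(\mathbb P^1,q)$, where $q=\{x^2+1=0\}$ is a closed point of degree $2$. Both boundaries have degree $2$ and a zero-dimensional dual complex, so both pairs are log Calabi–Yau of coregularity $0$. They are not crepant birational: a birational self-map of $\mathbb P^1$ is an automorphism, and it cannot match points with different residue fields. By Lemma 5(b) over $\operatorname{Spec}\mathbb R$, $X\times T^r\sim T^{r+1}$. By Proposition 8 over $\operatorname{Spec}\mathbb R$, all its lc places have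 residue class $T^r$, hence residue field isomorphic to $\mathbb R(u_1,\dots,u_r)$, which contains no square root of $-1$. But $Y\times T^r$ has the lc place $q\times\mathbb P^r$ with residue field $\mathbb C(y_1,\dots,y_r)$. So $X$ and $Y$ are not stably crepant birational, as Theorem 3 predicts.

## 6. lc places of $Y\times T^r$ over an lc place of $Y$

**Proposition 9.** Let $(Y,D)$ be sub-lc of dimension $n$, $r\ge1$, and let $v$ be an lc place of $Y\times T^r$ that is nontrivial on $\Bbbk(Y)$. Then $n\ge1$, and $v|_{\Bbbk(Y)}$ is a positive multiple of an lc place $\mathrm{ord}_E$ of $(Y,D)$. The residue class of $v$ is that of $(E,D_E)\times T^r$, where $(E,D_E)$ is the residue pair of $\mathrm{ord}_E$, of dimension $n-1$.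

If $n=0$, then $\Bbbk(Y)$ is algebraic over $\Bbbk$ and $v$ is trivial on it. So $n\ge1$. The proof has four steps: find $E$; build a smooth model on which $v$ is visible; compute the residue form there; then compare boundaries on projective models.

**Step 1: find $E$.** Let $v_0=v|_{\Bbbk(Y)}$. We claim $\operatorname{trdeg}_\Bbbk\kappa(v_0)=n-1$.

*Lower bound.* Suppose $a_1,\dots,a_m\in\mathcal O_v$ have residues that are algebraically independent over $\kappa(v_0)$. Then the $a_i$ are algebraically independent over $\Bbbk(Y)$: a nontrivial relation can be scaled so that all coefficients lie in $\mathcal O_{v_0}$ and one is a unit, and reducing it gives a nontrivial relation of residues. So $\operatorname{trdeg}(\kappa(v)/\kappa(v_0))\le r$, and $\operatorname{trdeg}_\Bbbk\kappa(v_0)\ge(n+r-1)-r=n-1$.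

*Upper bound.* If $\operatorname{trdeg}_\Bbbk\kappa(v_0)=n$, lift a transcendence basis to $a_1,\dots,a_n$. By the same argument over $\Bbbk$, every nonzero polynomial in the $a_i$ has nonzero residue, so $v_0$ is trivial on $\Bbbk(a_1,\dots,a_n)$. Since $\Bbbk(Y)$ is algebraic over this field, $v_0$ would be trivial, a contradiction.

Hence $v_0=a\cdot\mathrm{ord}_E$ with $a\ge1$ and $\mathrm{ord}_E$ divisorial. Replace $Y$ by a resolution on which $E$ is a smooth divisor and $E\cup\mathrm{Supp}\,D$ is snc. This is allowed by Lemmas 5(a) and 6, and $D$ has coefficients $\le1$. Put $W=Y\times\mathbb P^r$ and $B=D\times\mathbb P^r+Y\times\Delta_r$, and let $C$ be the centre of $v$ on $W$. The generic point of $C$ maps to the generic point of $E$. A component $G\times\mathbb P^r$ of $B$ containing $C$ has $G\supset E$, so $G=E$. If no component of this type contained $C$, then by Lemma 2 $C$ would be a component of $Y\times\bigcap_{j\in J}H_j$ for some $J$, and would dominate $Y$, a contradiction. So $E\times\mathbb P^r$ is a component of $B$ containing $C$, and Lemma 2 says that its coefficient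 is $1$. Thus $\mathrm{ord}_E$ is an lc place of $(Y,D)$, $Y$ is adapted to it, and $D_E=(D-E)|_E$.

(Step 1 already settles the case in which $Y$ has no lc place: then every lc place of $Y\times T^r$ is trivial on $\Bbbk(Y)$. By Lemma 7 and Proposition 8, $X\times T^r\sim Y\times T^r$ implies $X\times T^{r-1}\sim Y\times T^{r-1}$, and so on down to $X\sim Y$.)

**Step 2: build a smooth model on which $v$ is a divisor.** Let $z$ be a uniformizer of $\mathcal O_{Y,E}$ and let $z_2,\dots,z_n$ be lifts of a transcendence basis of $\Bbbk(E)$. Then $dz,dz_2,\dots,dz_n$ is a basis of $\Omega_Y$ at the generic point of $E$. So there is an affine open $Y^\circ\subset Y$ meeting $E$, not meeting the other components of $D$, with $E^\circ=E\cap Y^\circ=\{z=0\}$ and $\Omega^1_{Y^\circ}$ free on $dz,dz_2,\dots,dz_n$. Put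
$$\varepsilon=dz_2\wedge\dots\wedge dz_n,\quad\omega=\tfrac{dz}z\wedge\varepsilon,\quad\eta=\mathrm{Res}_E\,\omega=\varepsilon|_E,\quad\Omega=\omega\wedge\tau_r,\quad M=\mathrm{div}_Y\,\omega+D$$
(with $\varepsilon=1$ if $n=1$). On $Y^\circ$ we have $M=-E^\circ+E^\circ=0$, and the centre of $v$ on $Y$ is $E$, so $v(M)=0$. By (3.2),
$$0=A_{Y\times T^r}(v)=1+\mathrm{ord}_v\,\Omega.\tag{6.1}$$

Let $w_i=v(y_i)$ and $g=\gcd(a,w_1,\dots,w_r)\ge1$. Choose $N\in GL_{r+1}(\mathbb Z)$ with $N(a,w)^T=(g,0,\dots,0)^T$. Let $t,u_1,\dots,u_r$ be the monomials in $z,y_1,\dots,y_r$ whose exponents are the rows of $N$. Then $v(t)=g>0$, $v(u_i)=0$, and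
$$\tfrac{dt}t\wedge\tfrac{du_1}{u_1}\wedge\dots\wedge\tfrac{du_r}{u_r}=\pm\tfrac{dz}z\wedge\tfrac{dy_1}{y_1}\wedge\dots\wedge\tfrac{dy_r}{y_r}.$$
The first column of $N^{-1}$ is $(a,w)^T/g$. Reading the first row of $N^{-1}$, $z=t^eu^\beta$ with $e=a/g\ge1$ and some $\beta\in\mathbb Z^r$. In Example 1, where $(a,w)=(2,3)$, this is $z=t^2u$. With $A=\mathcal O(Y^\circ)$ define
$$V=\operatorname{Spec}A[t,u_1^{\pm1},\dots,u_r^{\pm1}]/(z-t^eu^\beta).$$

*$V$ is smooth and integral with function field $\Bbbk(Y)(y_1,\dots,y_r)$.* It is a hypersurface in $Y^\circ\times\mathbb A^1\times\mathbb G_m^r$, so all its components have dimension $n+r$. In $\Omega_V$ the relation $dz=d(t^eu^\beta)$ eliminates $dz$, so $\Omega_V$ is free of rank $n+r$ on $dz_2,\dots,dz_n,dt,du_1,\dots,du_r$. Hence $V$ is smooth.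

Next invert $t$. By $N^{-1}$, the Laurent ring in $t,u$ is the Laurent ring in $Z:=t^eu^\beta$ and the monomials $y_1,\dots,y_r$. So the coordinate ring of $V[t^{-1}]$ is $A[Z^{\pm1},y_1^{\pm1},\dots,y_r^{\pm1}]/(z-Z)=A[z^{-1}][y_1^{\pm1},\dots,y_r^{\pm1}]$. Thus $V[t^{-1}]$ is an integral open subset of $Y\times\mathbb P^r$. Since $e\ge1$, the locus $G:=\{t=0\}$ equals $\operatorname{Spec}(A/z)[u_1^{\pm1},\dots,u_r^{\pm1}]=E^\circ\times\mathbb G_m^r$, of dimension $n+r-1$. So it contains no component of $V$. Therefore $V[t^{-1}]$ is dense in $V$, $V$ is integral, and $G$ is a smooth prime divisor with equation $t$.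

*$\mathrm{div}_V\,\Omega=-G$.* Indeed $\Omega=\pm\frac{dt}t\wedge\varepsilon\wedge\frac{du_1}{u_1}\wedge\dots\wedge\frac{du_r}{u_r}$, and $t\,\Omega$ generates $\Omega_V^{n+r}$.

*$v=\mathrm{ord}_G$.* We have $A\subset\mathcal O_{Y,E}\subset\mathcal O_v$, $v(t)>0$ and $v(u_i)=0$. So $v$ has a centre on $V$, and it is contained in $G$. Since $\mathrm{div}_V\,\Omega+G=0$, (6.1) gives $A_{V,G}(v)=1+\mathrm{ord}_v\,\Omega=0$. By Lemma 2 for $(V,G)$ the codimension of the centre equals the number of components of $G$ through it, which is $1$. So the centre is $G$ and $v=\mathrm{ord}_G$.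

**Step 3: compute the residue form.** By Step 2, $\kappa(v)=\Bbbk(G)=\Bbbk(E)(u_1,\dots,u_r)$ is purely transcendental over $\Bbbk(E)$, and
$$\theta:=\mathrm{Res}_v\,\Omega=\pm\,\eta\wedge\tfrac{du_1}{u_1}\wedge\dots\wedge\tfrac{du_r}{u_r}.\tag{6.2}$$

**Step 4: compare the boundaries on projective models.** The model $V$ shows the residue field and form, but $D_F$ on a projective residue pair $F$ has components that $V$ does not see. Formula (4.1) recovers them. Let $\rho\colon Z\to W$ be an adapted resolution with $v=\mathrm{ord}_F$, let $p\colon Z\to Y$ be the induced morphism, and let $h=p|_F\colon F\to E$, which is surjective. By (3.1), $\mathrm{div}_Z\,\Omega+D_Z=p^*M$. The support of $M$ does not contain $E$, and $F$ maps onto $E$, so $p^*M$ can be restricted to $F$. Using (4.1) on $Z$ and then on $Y$,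
$$\mathrm{div}\,\theta+D_F=(p^*M)|_F=h^*(M|_E)=h^*(\mathrm{div}\,\eta+D_E).$$
On $E\times T^r$, (3.1) says that $\mathrm{div}(\eta\wedge\tau_r)$ plus the boundary is $\pi_1^*(\mathrm{div}\,\eta+D_E)$. The functions $u_1,\dots,u_r$ define a birational map $F\dashrightarrow E\times\mathbb P^r$ over $E$, since $\Bbbk(F)=\kappa(v)=\Bbbk(E)(u)$. By (6.2) it pulls $\eta\wedge\tau_r$ back to $\pm\theta$. Lemma 4 with $S=E$, $L=\mathrm{div}\,\eta+D_E$ gives $(F,D_F)\sim(E,D_E)\times T^r$. $\square$

## 7. A symmetric induction on dimension

Suppose $X\times T^r\sim Y\times T^r$, and carry the standard place of $X\times T^r$ over to $Y\times T^r$. If it lands on a place nontrivial on $\Bbbk(Y)$, Proposition 9 gives $X\times T^{r-1}\sim E\times T^r$. By induction on $r$ this tells us that $X\sim E\times T^1$, but it does not mention $Y$. The way out is to run the argument also from $Y$ to $X$: then both $X$ and $Y$ split off a factor $T^1$, and what remains is a cancellation problem in dimension $n-1$, with a *larger* number of toric factors. So the induction hypothesis in lower dimension must allow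 all $r$.

*Proof of Theorem 3.* Let $P(n,r)$ be the statement of the theorem for all sub-lc $\mathbb Q$-pairs of dimension $n$ and the given $r$. $P(n,0)$ is trivial. Let $r\ge1$. By induction on $n$, and for fixed $n$ on $r$, assume $P(n,r-1)$ and, if $n\ge1$, $P(n-1,r')$ for all $r'\ge0$.

**Step 1: use one place in each direction.** Let $X\times T^r\sim Y\times T^r$. By Lemma 7, $X\times T^r$ has an lc place with residue class $X\times T^{r-1}$. It corresponds to an lc place of $Y\times T^r$ with the same residue class, by (1.1) and Lemma 6. If this place is trivial on $\Bbbk(Y)$, Proposition 8 gives $X\times T^{r-1}\sim Y\times T^{r-1}$, and $X\sim Y$ by $P(n,r-1)$. Otherwise $n\ge1$, and Proposition 9 with Lemma 5(b) gives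
$$X\times T^{r-1}\sim E\times T^r\sim(E\times T^1)\times T^{r-1},$$
where $E$ is the residue pair of an lc place of $Y$, sub-lc of dimension $n-1$. Since $E\times T^1$ is sub-lc of dimension $n$ by Lemma 5(c), $P(n,r-1)$ gives $X\sim E\times T^1$. Exchanging $X$ and $Y$: either $X\sim Y$, or $Y\sim E'\times T^1$ with $E'$ the residue pair of an lc place of $X$, also sub-lc of dimension $n-1$.

**Step 2: cancel in dimension $n-1$.** If neither direction has already given $X\sim Y$, then by Lemma 5(a),(b)
$$E\times T^{r+1}\sim X\times T^r\sim Y\times T^r\sim E'\times T^{r+1}.$$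
By $P(n-1,r+1)$, $E\sim E'$. Hence $X\sim E\times T^1\sim E'\times T^1\sim Y$ by Lemma 5(a). $\blacksquare$

## 8. Stable classes and their cores

**Corollary 10.** The map $j_{n,r}$ is injective on the subgroup of $\mathbf{DivBurn}_n(\Bbbk)$ generated by classes of sub-lc pairs. More generally, let $n\le m$, let $(X,D_X)$ of dimension $n$ and $(Y,D_Y)$ of dimension $m$ be stably crepant birational, and let at least one of them be sub-lc. Then $(Y,D_Y)\sim X\times T^{m-n}$.

*Proof.* Let $X\times T^{r_1}\sim Y\times T^{r_2}$. If one of $X,Y$ is sub-lc, so are both products and then both pairs, by Lemma 5(c) and (1.1). By dimension $r_1=r_2+m-n$, so Lemma 5(b) gives $(X\times T^{m-n})\times T^{r_2}\sim Y\times T^{r_2}$. Theorem 3 applies, as $X\times T^{m-n}$ is sub-lc. For the first claim, $j_{n,r}$ maps the free generators of the subgroup to free generators of the target, injectively by Theorem 3. $\square$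

The second part and its proof hold verbatim for $\mathbb Q$-pairs.

**Corollary 11.** Every sub-lc $\mathbb Q$-pair $X$ is crepant birational to $X_0\times T^s$ with $X_0$ not crepant birational to any $X_1\times T^1$. Both $s$ and the class of $X_0$ are unique. Two sub-lc $\mathbb Q$-pairs are stably crepant birational if and only if their cores $X_0$ are crepant birational.

*Proof.* Existence: take $s\le\dim X$ maximal with $X\sim X_0\times T^s$ for some $X_0$. If $X_0\sim X_1\times T^1$, then $X\sim X_1\times T^{s+1}$ by Lemma 5, against maximality. Also $X_0$ is sub-lc by Lemma 5(c).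

Next, let $X\sim X_0\times T^s$ and $X'\sim X_0'\times T^{s'}$ be two such decompositions, with $X$ and $X'$ stably crepant birational. Then $X_0$ and $X_0'$ are stably crepant birational. Say $\dim X_0\ge\dim X_0'$ and let $d$ be the difference. By Corollary 10 for $\mathbb Q$-pairs, $X_0\sim X_0'\times T^d$. If $d>0$, then $X_0\sim(X_0'\times T^{d-1})\times T^1$, which is excluded. So $d=0$ and $X_0\sim X_0'$. Taking $X=X'$ proves uniqueness, since $s=s'$ by dimension. Conversely, if $X_0\sim X_0'$, then $X\times T^{s'}\sim X_0\times T^{s+s'}\sim X_0'\times T^{s+s'}\sim X'\times T^s$. $\square$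

## 9. Pairs that are not log canonical

The proof used coefficients $\le1$ each time Lemma 2 was invoked. This hypothesis cannot be dropped from the theorem.

**Proposition 12.** Over $\Bbbk=\mathbb C$ there are $4$-dimensional pairs $(X,D_X)$, $(Y,D_Y)$ with integral $D$ and $K+D\sim0$, not sub-lc, which are stably crepant birational but not crepant birational.

*Proof.* By Beauville–Colliot-Thélène–Sansuc–Swinnerton-Dyer, *Variétés stablement rationnelles non rationnelles*, Ann. of Math. 121 (1985), there is a smooth projective complex threefold $X_0$, not rational, with $X_0\times\mathbb P^3$ rational. Let $\omega_0\ne0$ be a rational $3$-form on $X_0$. Let $X=X_0\times\mathbb P^1$ with affine coordinate $x$ on $\mathbb P^1$, and put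
$$D_X=-\mathrm{div}(\omega_0\wedge dx)=-\pi_1^*\mathrm{div}\,\omega_0+2S,\qquad S=X_0\times\{\infty\}.$$
Let $Y=\mathbb P^4$ with affine coordinates $u_1,\dots,u_4$ and hyperplane at infinity $H$, and put $D_Y=-\mathrm{div}(du_1\wedge\dots\wedge du_4)=5H$. Both divisors $K+D$ are $0$ for the given forms. Neither pair is sub-lc, since $A(\mathrm{ord}_S)=1-2=-1$ and $A(\mathrm{ord}_H)=1-5=-4$.

**Step 1: the products with $T^3$ agree.** If $D=-\mathrm{div}(\text{form})$, then $A(v)=1+\mathrm{ord}_v(\text{form})$. So a birational map preserving such forms up to sign is crepant, by (1.1). By (3.1), $X\times T^3$ and $Y\times T^3$ are of this kind, for the forms $\omega_0\wedge dx\wedge\tau_3$ and $du_1\wedge\dots\wedge du_4\wedge\tau_3$. We show that each is isomorphic, up to sign, to the standard form $ds_1\wedge\dots\wedge ds_7$ on a purely transcendental field $\mathbb C(s_1,\dots,s_7)$.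

For $X$, write $\mathbb C(X_0)(y_1,y_2,y_3)=\mathbb C(s_1,\dots,s_6)$ and $\omega_0\wedge\tau_3=\lambda\,ds_1\wedge\dots\wedge ds_6$ with $\lambda\in\mathbb C(s)^*$. Put $x'=\lambda x$. Since $ds_1\wedge\dots\wedge ds_6\wedge d\lambda=0$,
$$\omega_0\wedge dx\wedge\tau_3=\pm\lambda\,ds_1\wedge\dots\wedge ds_6\wedge dx=\pm\,ds_1\wedge\dots\wedge ds_6\wedge dx',$$
and $\mathbb C(s,x)=\mathbb C(s,x')$. For $Y$, put $u_4'=u_4/(y_1y_2y_3)$. Modulo $dy_1,dy_2,dy_3$ we have $du_4'=du_4/(y_1y_2y_3)$, so
$$du_1\wedge\dots\wedge du_4\wedge\tau_3=\pm\,du_1\wedge du_2\wedge du_3\wedge du_4'\wedge dy_1\wedge dy_2\wedge dy_3 .$$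
Hence $j_{4,3}(X,D_X)=j_{4,3}(Y,D_Y)$.

**Step 2: the pairs themselves are not crepant birational.** Suppose $(X,D_X)\sim(Y,D_Y)$. Then $v=\mathrm{ord}_S$ becomes a divisorial valuation of $\mathbb C(\mathbb P^4)$ with $A_{Y,D_Y}(v)=-1$ and $\kappa(v)=\mathbb C(X_0)$. A prime divisor on $\mathbb P^4$ has log discrepancy $1$, or $-4$ for $H$. So the centre of $v$ on $\mathbb P^4$ has codimension $\ge2$.

By Kollár–Mori, Lemma 2.45, blowing up the successive centres of $v$ reaches, after finitely many steps, a model on which the centre is a divisor with valuation $v$. At the generic point of each centre the ambient variety is regular, because this holds on $\mathbb P^4$ and the blow-up of a regular local ring at its closed point is regular. At the last step let the centre have codimension $d\ge2$ and function field $L$. Over its generic point the exceptional divisor is $\mathbb P^{d-1}_L$, which is irreducible, so it is the new centre. Thus $\kappa(v)=L(t_1,\dots,t_{d-1})$ with $d\ge2$, and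
$$\mathbb C(X_0)=L'(t_{d-1}),\qquad L'=L(t_1,\dots,t_{d-2}),\qquad\operatorname{trdeg}_{\mathbb C}L'=2 .$$
Since $L'\subset\mathbb C(X_0)\subset\mathbb C(s_1,\dots,s_6)$, a smooth projective surface with function field $L'$ is dominated by a projective space. Restricting to a general plane, it is dominated by $\mathbb P^2$, so it is unirational. By Castelnuovo's theorem it is rational. Then $\mathbb C(X_0)=L'(t_{d-1})$ is purely transcendental over $\mathbb C$ and $X_0$ is rational, a contradiction. $\square$
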